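# Extremal length and affine connections on Teichmüller space

Take a family of functions on a manifold. Can the manifold be given a notion of "straight line" along which all of them become convex, perhaps after changing the scale in which their values are measured? Here the manifold is a Teichmüller space and the functions are the extremal lengths of simple closed curves. In dimension one the answer is yes, by a formula. In every higher dimension it is no. The question is posed in Maxime Fortier Bourque, Dídac Martínez-Granado, Franco Vargas Pallete, "The extremal length systole of the Bolza surface", arXiv:2105.03871 (2021), in the words: "We do not know if there exists a connection on Teichmüller space with respect to which the extremal length functions are convexoidal".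

## 1. Tori and four-punctured spheres: convexity along hyperbolic geodesics

Let $S$ be a closed orientable surface of genus $g$ with $n$ punctures. A closed curve on $S$ is *essential* if it is not homotopic to a point or to a puncture. A point of the Teichmüller space ${\mathcal T}(S)$ is a Riemann surface $X$ of type $(g,n)$ with a marking by $S$, so a curve on $S$ has a well-defined homotopy class on $X$.

**Definition (extremal length).** For an essential simple closed curve $\alpha$,
$$L_\alpha(X)=\mathrm{EL}(\alpha,X)=\sup_\rho\frac{\bigl(\inf_{\gamma\sim\alpha}\ell_\rho(\gamma)\bigr)^2}{\mathrm{Area}(\rho)},$$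
where $\rho$ runs over the conformal metrics on $X$ with $0<\mathrm{Area}(\rho)<\infty$ and $\gamma$ over the closed curves homotopic to $\alpha$.

Any single metric gives a lower bound. Any annulus gives an upper bound: if $A\subset X$ is an annulus with core homotopic to $\alpha$, conformally a cylinder $(0,M)\times\mathbb R/c\mathbb Z$, then
$$L_\alpha(X)\le \frac cM=\frac{\text{circumference}}{\text{height}}. \tag{1}$$
Indeed, let $l$ be the infimum of the $\rho$-lengths. Every circle $\{x\}\times\mathbb R/c\mathbb Z$ is homotopic to $\alpha$, so $l\le\int_0^c\rho(x,y)\,dy$. Integrate over $x\in(0,M)$ and use Cauchy–Schwarz: $Ml\le\int_A\rho\le(Mc)^{1/2}\mathrm{Area}(\rho)^{1/2}$, which is $l^2/\mathrm{Area}(\rho)\le c/M$.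

**Definition (connection, acceleration).** A connection on a manifold $M$ means a smooth affine connection $\nabla$ on the real tangent bundle. For a $C^2$ curve $\beta$ put $\mathrm{acc}\,\beta=\nabla_{\beta'}\beta'(0)$; in a chart this is $\beta''(0)+\Gamma(\beta'(0),\beta'(0))$. Geodesics are the curves with zero acceleration at every time. Only the symmetric part of $\Gamma$ matters, and we take $\Gamma$ symmetric.

**Definition (convexoidal).** A function $f$ on $M$ is convexoidal along the geodesics of $\nabla$ if for every geodesic segment $\gamma:[a,b]\to M$ there is a $C^1$ function $h$ with $h'>0$, defined on an interval containing $f(\gamma([a,b]))$, such that $h\circ f\circ\gamma$ is convex on $[a,b]$.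

For example, $\sqrt x$ is concave on $(0,\infty)$ but convexoidal there for the usual straight lines (take $h(u)=u^2$ on $u>0$). The function $-x^2$ on $\mathbb R$ is not convexoidal: on $[0,1]$ the composite $h(-x^2)$ would be convex with derivative $0$ at $0$, hence nondecreasing, while $h$ is increasing and $-x^2$ decreases.

We also recall the theorem of Jenkins and Strebel. Let $Q(X)$ be the space of integrable holomorphic quadratic differentials on $X$: holomorphic on $X$, at most simple poles at the punctures. Write $\|q\|=\int_X|q|$.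

**Fact (Jenkins, Strebel).** For each essential simple closed $\alpha$ there is a unique $q_\alpha\in Q(X)$ whose noncritical vertical trajectories are closed, homotopic to $\alpha$, and fill an annulus $A_\alpha$ of full measure which, in the metric $|q_\alpha|^{1/2}$, is a Euclidean cylinder of height $1$ and circumference $\ell$. Moreover $L_\alpha(X)=\ell=\|q_\alpha\|$.

**Proposition 1.** For the torus, the once-punctured torus and the four-punctured sphere, the Levi-Civita connection of the hyperbolic metric on ${\mathcal T}(S)\cong\mathbb H$ makes every $L_\alpha$ convex along geodesics.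

**Step 1: the formula on the torus.** The purpose is to compute $L_\alpha$ by hand. Let $X_\tau=\mathbb C/(\mathbb Z+\tau\mathbb Z)$, $\tau\in\mathbb H$, and let $\alpha$ be a simple closed curve in the primitive class $v=a+b\tau$. Every curve in the class has flat length at least $|v|$, and the flat area is $\mathrm{Im}\,\tau$, so $L_\alpha\ge|v|^2/\mathrm{Im}\,\tau$. Cut the torus along the closed geodesic of class $v$ through $0$. This gives a cylinder of circumference $|v|$ and height $\mathrm{Im}\,\tau/|v|$ whose core is homotopic to $\alpha$ (the fundamental group is abelian), so (1) gives the reverse inequality. Hence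
$$L_\alpha(\tau)=\frac{|a+b\tau|^2}{\mathrm{Im}\,\tau}=\frac1{\mathrm{Im}(A\tau)},\qquad A\in SL_2(\mathbb Z)\text{ with bottom row }(b,a). \tag{2}$$

**Step 2: the once-punctured torus.** The purpose is to see that a puncture at $0$ changes nothing. The lower bound is unchanged. For the upper bound we need a straight cylinder whose core is homotopic to $\alpha$ in the *punctured* torus. An element of $Q(X)$ is $\varphi\,dz^2$ with $\varphi$ elliptic having at most one simple pole, so $\varphi$ is constant. Therefore $q_\alpha=c\,dz^2$, its vertical trajectories are parallel straight lines, and the noncritical ones are closed and homotopic to $\alpha$, hence in the class $\pm v$. They form a cylinder of circumference $|v|$ and full area, and (1) gives (2) again.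

**Step 3: the four-punctured sphere.** The purpose is the analogous formula. Every four-punctured sphere is a quotient of some $X_\tau$ by $z\mapsto-z$, punctured at the four branch values, and ${\mathcal T}(S_{0,4})\cong\mathbb H$ through $\tau$. Near a fixed point $w=z^2$ and $dz^2=dw^2/(4w)$, so $dz^2$ descends to an element of $Q(X)$, which has dimension $4-3=1$. Hence $q_\alpha$ is a constant multiple of it, and its vertical trajectories are images of straight lines. Take a noncritical one, $c$; it is closed and avoids the branch values. A component $\lambda$ of its preimage is a closed straight line of some primitive class $v=a+b\tau$, and it avoids the fixed points of $z\mapsto-z$. If $-\lambda=\lambda$, the involution would reverse the circle $\lambda$ and so fix points of it, which is excluded. So $\lambda\to c$ is bijective and $c$ has length $|v|$. Since $\alpha$ is homotopic to $c$, the class $\pm v$ is that of a lift of $\alpha$, so $\pm(a,b)$ does not depend on $\tau$. The cylinder has circumference $|v|$ and area $\frac12\mathrm{Im}\,\tau$,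 hence height $\mathrm{Im}\,\tau/(2|v|)$. The ratio of circumference to height does not change when the metric is scaled, so by the theorem of Jenkins and Strebel $L_\alpha(\tau)=2|a+b\tau|^2/\mathrm{Im}\,\tau$.

**Step 4: convexity.** The purpose is to conclude. Let $\gamma$ be a unit speed hyperbolic geodesic. So is $A\gamma$, and therefore $\mathrm{Im}(A\gamma(t))$ equals $r/\cosh(t-t_0)$ (semicircle of radius $r$) or $re^{\pm t}$ (vertical line). So $L_\alpha\circ\gamma$ is a positive multiple of $\cosh(t-t_0)$ or of $e^{\mp t}$, which is convex. $\square$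

There is slack here. With $\tau=x+iy$, formula (2) reads $\frac{(a+bx)^2}{y}+b^2y$. The function $u^2/y$ has Hessian $\begin{pmatrix}2/y&-2u/y^2\\-2u/y^2&2u^2/y^3\end{pmatrix}$, with determinant $0$ and positive trace, so it is convex on $y>0$. Hence the $L_\alpha$ are convex along Euclidean segments of $\mathbb H$ too, and the flat connection works as well.

## 2. Property (P) and two nonexistence theorems for $3g-3+n\ge2$

From now on $3g-3+n\ge2$. This excludes the spheres with at most four punctures, the torus and the once-punctured torus. Then ${\mathcal T}(S)$ is a connected complex manifold of dimension $N=3g-3+n\ge2$, regarded as a smooth real manifold, and each $L_\alpha$ is $C^1$ (Gardiner–Masur). The two families of curves one would try first are ruled out by facts quoted in the source of the problem: for suitable $S$ some $L_\alpha$ fails to be convexoidal along some Teichmüller geodesic, and likewise along some Teichmüller horocycle. We must deal with *every* connection.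

For $U\subset{\mathcal T}(S)$ open and a connection $\nabla$ on $U$ consider:

**(P)** for every geodesic $\gamma:[0,\varepsilon]\to U$ and every essential simple closed $\alpha$: if $(L_\alpha\circ\gamma)'(0)=0$, then $L_\alpha(\gamma(t))\ge L_\alpha(\gamma(0))$ for all $t\in[0,\varepsilon]$.

If all $L_\alpha$ are convexoidal along the geodesics of $\nabla$, then (P) holds: $h\circ L_\alpha\circ\gamma$ is convex and $C^1$ with derivative $0$ at $0$, hence nondecreasing on $[0,\varepsilon]$, and $h$ is strictly increasing.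

**Theorem 2.** If $3g-3+n\ge2$, no connection on ${\mathcal T}(S)$ satisfies (P). Hence no connection makes all $L_\alpha$ convexoidal. More precisely, no connection on a neighborhood of $X\in{\mathcal T}(S)$ satisfies (P) if

* $g=0$ and $X$ is arbitrary; or
* $g\ge1$ and there is a degree $2$ holomorphic map $P:\bar X\to\mathbb{CP}^1$ such that the punctures of $X$ consist of $k$ full unramified fibers and at most one ramification point, with $2g+2+k\ge5$.

**Theorem 3.** If $3g-3+n\ge2$, no connection on any nonempty open $U\subset{\mathcal T}(S)$ satisfies (P).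

The first thing to try is the second derivative test. If $L_\alpha$ were $C^2$, (P) would say
$$D^2L_\alpha(v,v)-dL_\alpha(\Gamma(v,v))\ge0\quad\text{whenever } dL_\alpha(v)=0,$$
and one would look for a violation. This stops at two points. First, we may only use that $L_\alpha$ is $C^1$, so $D^2L_\alpha$ is not available. Second, a single $\alpha$ cannot give a contradiction even formally: $dL_\alpha\neq0$ (Lemma 4 below), so $\Gamma$ can be chosen to give the left side any sign. One has to test the same $v$ against many curves $\alpha$, and so pin $\Gamma(v,v)$ down. We replace $L_\alpha$ by an explicit majorant that touches it at $X$, which removes the first difficulty. We use the density of the $q_\alpha$ in $Q(X)$, which removes the second.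

## 3. Beltrami differentials and the pairing with $Q(X)$

Let $\bar X$ be the compactification of $X$ and $\mathfrak p$ the divisor of punctures, so $Q(X)=H^0(\bar X,K^2(\mathfrak p))$ and $\dim_{\mathbb C}Q(X)=N$. For example, if $X=\mathbb{CP}^1\setminus\{0,1,\infty,x_0,y_0\}$ then
$$Q(X)=\Bigl\{\frac{(A+Bz)\,dz^2}{z(z-1)(z-x_0)(z-y_0)}:A,B\in\mathbb C\Bigr\},$$
with at most a simple pole at $\infty$: for $w=1/z$, $z^{-3}dz^2=dw^2/w$.

The *coefficient* of a quasiconformal (qc) map $f$ is its Beltrami coefficient $f_{\bar z}/f_z$. For a Beltrami differential $\mu$ with $\|\mu\|_\infty<1$, $X^\mu$ is $X$ with the complex structure defined by $\mu$, marked by the identity. So $[X^\mu]=[X^\nu]$ if there is a conformal map $X^\mu\to X^\nu$ isotopic to the identity on $X$. Put $\langle q,\mu\rangle=\int_Xq\mu$, in a coordinate $\int q_z\mu\,dA$ with $dA=dx\,dy$. We use the following textbook facts.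

* (Bers) $\mu\mapsto[X^\mu]$ is holomorphic on the unit ball of $L^\infty$. Its derivative at $0$ is surjective and induces $T_X{\mathcal T}(S)\cong Q(X)^*$ via $\langle\cdot,\cdot\rangle$. By the implicit function theorem, if $Y_n\to Y$ in ${\mathcal T}(S)$, there are qc maps $Y\to Y_n$ respecting markings with coefficients tending to $0$ in $L^\infty$.
* (Density) $\{c\,q_\alpha:c>0,\ \alpha\}$ is dense in $Q(X)$. Indeed, sending $q$ to its vertical measured foliation is a homeomorphism $Q(X)\setminus0\to{\mathcal{MF}}(S)\setminus0$ (Hubbard–Masur, Acta Math. 1979; for finite type see Gardiner–Masur, *Extremal length geometry of Teichmüller space*, 1991). It maps $c\,q_\alpha$ to $\sqrt c\,\alpha$, and weighted simple closed curves are dense in ${\mathcal{MF}}(S)$ (Thurston; Fathi–Laudenbach–Poénaru).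

## 4. An explicit majorant of extremal length

For $q\in L^1$ a quadratic differential and $\|\mu\|_\infty<1$ put
$$I(q,\mu)=\int_X|q|\,\frac{\bigl|1-\mu\frac q{|q|}\bigr|^2}{1-|\mu|^2}=\int_X\frac{(1+|\mu|^2)|q|-2\,\mathrm{Re}(q\mu)}{1-|\mu|^2}.$$
The second form shows that $I$ is continuous in $(q,\mu)\in L^1\times L^\infty$; it is positively homogeneous in $q$. With $m=|\mu|$, $R=\mathrm{Re}(\mu q/|q|)\ge-m$,
$$\frac{1+m^2-2R}{1-m^2}=1-2R+\frac{2m^2(1-R)}{1-m^2},\qquad\frac{1-R}{1-m^2}\le\frac1{1-m}.$$
Hence
$$I(q,\mu)-\|q\|\le-2\,\mathrm{Re}\langle q,\mu\rangle+4\int|q||\mu|^2\qquad\text{if }\|\mu\|_\infty\le\tfrac12. \tag{3}$$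

**Lemma 4.** $L_\alpha([X^\mu])\le I(q_\alpha,\mu)$, with equality at $\mu=0$. Hence $dL_\alpha([\mu])=-2\,\mathrm{Re}\langle q_\alpha,\mu\rangle$ at $X$.

*Proof.* The plan is to transport the function "height in the cylinder" to $X^\mu$ and use its Dirichlet integral. Let $f:X\to X^\mu$ be the identity, a qc map with coefficient $\mu$. On $A_\alpha$ let $\zeta=\xi+i\eta$ with $q_\alpha=d\zeta^2$, $0<\xi<1$. The annulus $f(A_\alpha)$ is conformally $(0,M)\times\mathbb R/\mathbb Z$ with $0<M<\infty$ (qc maps change the modulus by a bounded factor), and $L_\alpha([X^\mu])\le1/M$ by (1).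

The function $u=\xi\circ f^{-1}$ is continuous, lies in $W^{1,2}_{loc}$, and tends to $0$ and $1$ at the two ends. On almost every line $(0,M)\times\{y\}$ it is locally absolutely continuous, so $1\le(\int|u_x|\,dx)^2\le M\int u_x^2\,dx$. Integrating over $y\in\mathbb R/\mathbb Z$ gives $1/M\le\int|\nabla u|^2$.

To compute this integral, differentiate $u\circ f=\xi$ with respect to $\zeta$: a.e. $\frac12=u_wf_\zeta+\overline{u_w}\,\overline{f_{\bar\zeta}}$. The conjugate equation is $\frac12=\overline{u_w}\,\overline{f_\zeta}+u_wf_{\bar\zeta}$. Multiply the first by $\overline{f_\zeta}$, the second by $\overline{f_{\bar\zeta}}$ and subtract: $u_w=\frac12\overline{(f_\zeta-f_{\bar\zeta})}/J_f$. Since $|\nabla u|^2=4|u_w|^2$,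
$$\int|\nabla u|^2=\int_{A_\alpha}4|u_w|^2J_f=\int_{A_\alpha}\frac{|f_\zeta-f_{\bar\zeta}|^2}{J_f}=\int_{A_\alpha}\frac{|1-\mu|^2}{1-|\mu|^2}=I(q_\alpha,\mu).$$
Equality at $\mu=0$ is $L_\alpha(X)=\|q_\alpha\|$. Finally, $t\mapsto L_\alpha([X^{t\mu}])$ and $t\mapsto I(q_\alpha,t\mu)$ are differentiable at $0$, agree there, and the first is at most the second on both sides of $0$. So their derivatives at $0$ agree. $\square$

**Lemma 5.** Let $\nabla$ on $U$ satisfy (P), $X\in U$, $0\ne q\in Q(X)$, $v\in T_X$, $\mathrm{Re}\langle q,v\rangle=0$. Let $\gamma:[0,\varepsilon]\to U$ be a geodesic with $\gamma(0)=X$, $\gamma'(0)=v$. If $t\in[0,\varepsilon]$ and $\gamma(t)=[X^\mu]$, then $I(q,\mu)\ge\|q\|$.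

*Proof.* The plan is to approximate $q$ by multiples of $q_\alpha$'s, to which (P) applies. Choose $q_n=c_nq_{\alpha_n}\to q$ with $c_n>0$, fix $w\in T_X$ with $\mathrm{Re}\langle q,w\rangle=1$, and put $v_n=v-\frac{\mathrm{Re}\langle q_n,v\rangle}{\mathrm{Re}\langle q_n,w\rangle}w\to v$. Then $dL_{\alpha_n}(v_n)=0$ by Lemma 4.

The geodesic equation is a smooth ODE on $TU$. Its flow has open domain and is continuous, and $\gamma([0,\varepsilon])\subset U$ is compact. So for large $n$ the geodesics $\gamma_n$ with $\gamma_n(0)=X$, $\gamma_n'(0)=v_n$ exist on $[0,\varepsilon]$ in $U$, and $\gamma_n(t)\to\gamma(t)=[X^\mu]$. Hence there are qc maps $X^\mu\to\gamma_n(t)$ respecting markings with coefficients $\kappa_n\to0$ in $L^\infty$. Composing with the identity $f:X\to X^\mu$ gives $\gamma_n(t)=[X^{\mu_n}]$ with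
$$\mu_n=\frac{\mu+r\,\kappa_n\circ f}{1+\bar\mu\,r\,\kappa_n\circ f},\qquad|r|=1,$$
so $\mu_n\to\mu$ in $L^\infty$. By (P) and Lemma 4,
$$\|q_n\|=c_nL_{\alpha_n}(X)\le c_nL_{\alpha_n}(\gamma_n(t))\le I(q_n,\mu_n).$$
Let $n\to\infty$. $\square$

## 5. Acceleration tested against a quadratic differential

**Lemma 6.** Let (P) hold on $U\ni X$. Let $s\mapsto\mu_s\in L^\infty$ be $C^2$ near $s=0$, $\mu_s=s\dot\mu+\frac{s^2}2\ddot\mu+o(s^2)$, and $\beta(s)=[X^{\mu_s}]$. Let $0\ne q\in Q(X)$.

(a) If $\mathrm{Re}\langle q,\dot\mu\rangle=0$, then $\mathrm{Re}\langle q,\mathrm{acc}\,\beta\rangle\ge\mathrm{Re}\langle q,\ddot\mu\rangle-4\int|q||\dot\mu|^2$.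

(b) If $\langle q,\dot\mu\rangle=0$, then
$$\bigl|\langle q,\mathrm{acc}\,\beta\rangle-\langle q,\ddot\mu\rangle\bigr|\le4\int_X|q||\dot\mu|^2. \tag{4}$$

*Proof.* For (a) we correct $\mu_s$ by a term of order $s^2$ so that it represents a geodesic, and then apply Lemma 5. Choose bounded $\nu_1,\dots,\nu_{2N}$ whose classes form a real basis of $T_X$. The map $\Psi(s,t)=[X^{\mu_s+\sum t_j\nu_j}]$ is $C^2$ near $(0,0)$, being the composition of a $C^2$ map into $L^\infty$ with a holomorphic map, and $\partial_t\Psi(0,0)$ is invertible. Let $\gamma$ be the geodesic with $\gamma(0)=X$, $\gamma'(0)=\beta'(0)$. The implicit function theorem gives a $C^2$ function $t(s)$ with $t(0)=0$ and $\Psi(s,t(s))=\gamma(s)$. Differentiating once in a chart, $\beta'(0)+\sum\dot t_j(0)[\nu_j]=\gamma'(0)$, so $\dot t(0)=0$. Differentiating twice, the terms containing $\dot t(0)$ vanish and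
$$\sum\ddot t_j(0)[\nu_j]=\gamma''(0)-\beta''(0)=-\Gamma(\beta'(0),\beta'(0))-\beta''(0)=-\mathrm{acc}\,\beta.$$
Put $\nu^s=\sum t_j(s)\nu_j=O(s^2)$. For small $s>0$ we have $\gamma(s)=[X^{\mu_s+\nu^s}]$, and $\mathrm{Re}\langle q,\gamma'(0)\rangle=\mathrm{Re}\langle q,\dot\mu\rangle=0$. So Lemma 5 and (3) give
$$0\le-2\,\mathrm{Re}\langle q,\mu_s\rangle-2\,\mathrm{Re}\langle q,\nu^s\rangle+4\int|q||\mu_s+\nu^s|^2 .$$
Here $-2\,\mathrm{Re}\langle q,\mu_s\rangle=-s^2\mathrm{Re}\langle q,\ddot\mu\rangle+o(s^2)$, $-2\,\mathrm{Re}\langle q,\nu^s\rangle=s^2\,\mathrm{Re}\langle q,\mathrm{acc}\,\beta\rangle+o(s^2)$, and $\int|q||\mu_s+\nu^s|^2=s^2\int|q||\dot\mu|^2+o(s^2)$. Divide by $s^2$ and let $s\to0$.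

For (b), all the differentials $e^{i\tau}q$ satisfy the hypothesis of (a), so $\mathrm{Re}\,e^{i\tau}(\langle q,\mathrm{acc}\,\beta\rangle-\langle q,\ddot\mu\rangle)\ge-4\int|q||\dot\mu|^2$ for all $\tau$. Choose $\tau$ so that the left side is minus the modulus. $\square$

Part (b) shows what changes in general. Nonzero $q$ and $v=[\dot\mu]$ with $\langle q,v\rangle=0$ exist exactly when $\dim_{\mathbb C}Q(X)\ge2$. In dimension one only (a) is available for $v\ne0$, and it is harmless. For example, take $X=\mathbb C/(\mathbb Z+i\mathbb Z)$ and constant $\mu_s=s\dot\mu$. The map $z+\mu_s\bar z$ gives $\tau(s)=i\frac{1-s\dot\mu}{1+s\dot\mu}$, the image of a radius of the disc under a Möbius map, hence a hyperbolic geodesic with arc length proportional to $\operatorname{artanh}(s|\dot\mu|)$, whose second derivative at $s=0$ is $0$. So $\mathrm{acc}\,\beta=0$ for the hyperbolic connection, while the right side of (a) is $-4\int|q||\dot\mu|^2<0$.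

In (4), the curve $\beta$ may have many representing paths $\mu_s$. The number $\langle q,\mathrm{acc}\,\beta\rangle$ does not depend on the choice, but the right side does.

## 6. Moving marked points without second order cost

Let $P:\bar X\to Z$ be one of the following.

* (i) $Z=\bar X$, $P=\mathrm{id}$, $B$ = the set of punctures.
* (ii) $Z=\mathbb{CP}^1$, $P$ as in Theorem 2 ($g\ge1$), $B$ = the $2g+2$ branch values together with the images of the $k$ unramified puncture fibers.

Let $d=\deg P$ and $B=\{b_1,\dots,b_m\}$. All punctures lie in $P^{-1}(B)$. If $\psi$ is a meromorphic quadratic differential on $Z$ with at most simple poles, all in $B$, then $P^*\psi\in Q(X)$: at a ramification point $z=w^2$ one has $dz^2/z=4\,dw^2$, and over the other points of $B$ all preimages are punctures.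

**Lemma 7 (lifting).** Let $g:[0,1]\times Z\to Z$ be continuous, each $g_u$ a homeomorphism fixing $B$ pointwise, $g_0=\mathrm{id}$. Then there is a unique isotopy $G_u$ of $\bar X$ with $PG_u=g_uP$, $G_0=\mathrm{id}$. It fixes $P^{-1}(B)$ pointwise, so it restricts to an isotopy of $X$.

*Proof.* Off $P^{-1}(B)$ this is covering theory; the work is to extend over $P^{-1}(B)$. The map $P:X'=\bar X\setminus P^{-1}(B)\to Z\setminus B$ is a covering. Lift the homotopy $g_u\circ P$ of $P|_{X'}$ to $G_u:X'\to X'$ with $G_0=\mathrm{id}$; the lift is unique. The map $(u,z)\mapsto(u,g_u(z))$ is a continuous bijection of a compact Hausdorff space, so $g_u^{-1}(z)$ is jointly continuous, and we lift $g_u^{-1}\circ P$ in the same way. The compositions of the two lifts are lifts of the constant homotopy $P$ starting at the identity, hence they are the identity. So each $G_u$ is a homeomorphism of $X'$.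

Let $x\in P^{-1}(b)$, $b\in B$, let $W'$ be a small disc around $b$, and $W'_x$ the component of $P^{-1}(W')$ containing $x$. By compactness of $[0,1]$ there is a disc $W\ni b$ with $g_u(W)\subset W'$ for all $u$. Let $W_x$ be the component of $P^{-1}(W)$ containing $x$. For $y\in W_x\setminus x$ the path $u\mapsto G_u(y)$ stays in $P^{-1}(W'\setminus b)$ and starts in $W'_x$, so it stays in $W'_x$. Since $W'$ is arbitrary, $G$ extends continuously by $G_u(x)=x$, and so do the inverses. $\square$

*The family $\Phi$.* Choose disjoint closed coordinate discs $\Delta_k=\{|\zeta_k|\le R\}$ centered at $b_k$, with nonempty open complement. A *cutoff* is a smooth radial function $\chi$, with values in $[0,1]$, equal to $1$ near $0$ and to $0$ near $|\zeta|=R$. For $b'\in Z^m$ near $b=(b_1,\dots,b_m)$ let $F^\chi_{b'}$ be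
$$\zeta_k\mapsto\zeta_k+\zeta_k(b_k')\,\chi(\zeta_k)\ \text{ on }\Delta_k,\qquad\text{the identity elsewhere.}$$
It is a diffeomorphism with $F^\chi_{b'}(b_k)=b_k'$. On $\Delta_k$, with $a=\zeta_k(b_k')$, its coefficient is
$$m^\chi_{b'}=\frac{a\chi_{\bar\zeta}}{1+a\chi_\zeta}=a\chi_{\bar\zeta}-a^2\chi_{\bar\zeta}\chi_\zeta+a^3\chi_{\bar\zeta}\chi_\zeta^2-\cdots, \tag{5}$$
a power series convergent in $L^\infty$ for small $a$. So $m^\chi_{b'}$ depends holomorphically on $b'$. As $P^*$ is linear and isometric on $L^\infty$, $[X^{P^*m^\chi_{b'}}]$ is holomorphic in $b'$. Fix one cutoff $\chi^0$ and put $\Phi(b')=[X^{P^*m_{b'}}]$, $m_{b'}=m^{\chi^0}_{b'}$.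

**Lemma 8.** (a) Let $K_s$ $(0\le s\le s_0)$ be a path of qc homeomorphisms of $Z$, jointly continuous in $(s,z)$, with $K_0=\mathrm{id}$, coefficients $k_s$, and $K_s(b_k)=b_k(s)$ with $b(s)$ near $b$. Then $[X^{P^*k_s}]=\Phi(b(s))$.

(b) If $b(s)$ is a smooth curve with $b(0)=b$ and $\chi$ is any cutoff, then $[X^{P^*m^\chi_{b(s)}}]=\Phi(b(s))$ for small $|s|$.

(c) If $Z=\mathbb{CP}^1$, $b(s)$ is as in (b), and $A_s$ is a smooth path of Möbius maps with $A_0=\mathrm{id}$, then $\Phi(A_sb(s))=\Phi(b(s))$ for small $|s|$.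

*Proof.* (a) $F_{b(s)}^{-1}K_s$ (with cutoff $\chi^0$) is a path of homeomorphisms fixing $B$ pointwise and starting at the identity. It is conformal from $Z$ with coefficient $k_s$ to $Z$ with coefficient $m_{b(s)}$. By Lemma 7 it lifts to an isotopy of $X$ starting at the identity. The endpoint is conformal $X^{P^*k_s}\to X^{P^*m_{b(s)}}$ off a finite set, hence everywhere, since it is a homeomorphism. (b) Take $K_s=F^\chi_{b(s)}$; for $s<0$ apply this to $b(-s)$. (c) $K_s=A_s\circ F_{b(s)}$ has coefficient $m_{b(s)}$ and $K_s(b_k)=A_sb_k(s)$. So $[X^{P^*m_{b(s)}}]$ equals $\Phi(A_sb(s))$ by (a) and $\Phi(b(s))$ by definition. $\square$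

Now let $b(s)$ be a smooth curve with $b(0)=b$ that fixes $b_k$ for $k\in I_0$, and let $\psi$ have poles only at the fixed points. Put $a_k(s)=\zeta_k(b_k(s))$ and $\beta(s)=\Phi(b(s))$. With the fixed cutoff $\chi^0$, the correction $\langle P^*\psi,\ddot\mu\rangle$ and the error $4\int|P^*\psi||\dot\mu|^2$ in (4) are bounded by a multiple of the Dirichlet integral of $\chi^0$, which is a positive constant. So (4) gives $|\langle P^*\psi,\mathrm{acc}\,\beta\rangle|\le C$ and nothing more. Since $\mathrm{acc}\,\beta$ is in any case some finite vector, no contradiction can come from this. The way out is Lemma 8(b): the left side does not involve the cutoff, and the Dirichlet integral of a cutoff around a point in the plane can be made as small as we like.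

**Lemma 9.** Let (P) hold near $X$. Let $b(s)$ be a smooth curve, $b(0)=b$, with $b_k(s)=b_k$ for $k\in I_0$. Let $\psi\ne0$ be a meromorphic quadratic differential on $Z$ with at most simple poles, all at points $b_k$, $k\in I_0$. For $\beta(s)=\Phi(b(s))$:
$$\langle P^*\psi,\beta'(0)\rangle=0,\qquad\langle P^*\psi,\mathrm{acc}\,\beta\rangle=0 .$$

*Proof.*

**Step 1: the bound for an arbitrary cutoff.** We evaluate (4) for the path $\mu_s=P^*m^\chi_{b(s)}$, which represents $\beta$ by Lemma 8(b). By (5), on $\Delta_k$ the first and second derivatives of $m^\chi_{b(s)}$ at $s=0$ are $a_k'\chi_{\bar\zeta}$ and $a_k''\chi_{\bar\zeta}-2(a_k')^2\chi_{\bar\zeta}\chi_\zeta$, where $a_k'=a_k'(0)$, $a_k''=a_k''(0)$; they vanish for $k\in I_0$. For $k\notin I_0$ the differential $\psi$ is holomorphic on $\Delta_k$, so by Stokes $\int_{\Delta_k}\psi\,\chi_{\bar\zeta}=\int_{\Delta_k}\partial_{\bar\zeta}(\psi\chi)=0$. Hence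
$$\langle P^*\psi,\dot\mu\rangle=d\sum_{k\notin I_0}a_k'\int_{\Delta_k}\psi\,\chi_{\bar\zeta}=0,\qquad\langle P^*\psi,\ddot\mu\rangle=-2d\sum_{k\notin I_0}(a_k')^2\int_{\Delta_k}\psi\,\chi_{\bar\zeta}\chi_\zeta .$$
The first equation is the first claim. Let $M$ bound $|\psi_\zeta|$ on the discs $\Delta_k$, $k\notin I_0$, and let $D(\chi)=\int|\nabla\chi|^2$. Since $|\chi_\zeta|=|\chi_{\bar\zeta}|=\frac12|\nabla\chi|$, we have
$$|\langle P^*\psi,\ddot\mu\rangle|\le\tfrac12dM\,D(\chi)\sum_{k\notin I_0}|a_k'|^2,\qquad4\int|P^*\psi||\dot\mu|^2\le dM\,D(\chi)\sum_{k\notin I_0}|a_k'|^2,$$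
and (4) gives
$$|\langle P^*\psi,\mathrm{acc}\,\beta\rangle|\le\tfrac32\,dM\,D(\chi)\sum_{k\notin I_0}|a_k'|^2. \tag{6}$$

**Step 2: cutoffs of small energy.** We make $D(\chi)$ tend to $0$. Let $\eta:\mathbb R\to[0,1]$ be smooth, $\eta=0$ on $(-\infty,\frac14]$, $\eta=1$ on $[\frac34,\infty)$, $|\eta'|\le4$. For $\Lambda>0$ put $\chi(\zeta)=\eta\bigl(\Lambda^{-1}\log(R/|\zeta|)\bigr)$. This is a cutoff, $|\nabla\chi|\le4/(\Lambda|\zeta|)$, and $\nabla\chi$ is supported in $Re^{-3\Lambda/4}\le|\zeta|\le Re^{-\Lambda/4}$. So $D(\chi)\le\frac{16}{\Lambda^2}\cdot2\pi\cdot\frac\Lambda2=16\pi/\Lambda$. The left side of (6) does not depend on $\chi$; let $\Lambda\to\infty$. $\square$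

On the four-punctured sphere the lemma is empty: a nonzero $\psi$ on $\mathbb{CP}^1$ has degree $-4$, hence at least four simple poles, and no point is left to move. With five points, one can move.

## 7. Five points on the sphere: four lines and a conic

We prove Theorem 2.

**Step 1: every $S$ is covered.** We check that surfaces as in Theorem 2 exist in every type. If $g=0$ use (i), with $m=n\ge5$. If $g\ge1$, write $n=2k+j$, $j\in\{0,1\}$. Take a double cover of $\mathbb{CP}^1$ branched over $2g+2$ points, with punctures $k$ unramified fibers and $j$ ramification points. Then $m=2g+2+k\ge6$ if $g\ge2$; if $g=1$ then $n\ge2$, so $k\ge1$ and $m\ge5$. Suppose now (P) holds near an $X$ as in Theorem 2. In all cases $Z=\mathbb{CP}^1$ and $m\ge5$. Normalize $b_1=0$, $b_2=1$, $b_3=\infty$, $b_4=x_0$, $b_5=y_0$.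

**Step 2: coordinates for the first five points.** We project accelerations to $\mathbb C^2$. Keep $b_6,\dots,b_m$ fixed, write $\Phi(x,y)=\Phi(0,1,\infty,x,y,b_6,\dots,b_m)$ and $p_0=(x_0,y_0)$, and choose $\zeta_4=z-x_0$, $\zeta_5=z-y_0$. Let $Q_5$ be the space of quadratic differentials on $\mathbb{CP}^1$ with at most simple poles in $\{0,1,\infty,x_0,y_0\}$; it has dimension $2$. Define $\rho:T_X\to Q_5^*$ by $\rho(w)(\psi)=\langle P^*\psi,w\rangle$. Near $x_0$ we have $\psi_z=\frac{\mathrm{Res}_{x_0}\psi}{z-x_0}+$ holomorphic, and Stokes (equivalently $\partial_{\bar z}\frac1{z-x_0}=\pi\delta_{x_0}$) gives $\int\psi\,\partial_{\bar z}\chi^0=-\pi\,\mathrm{Res}_{x_0}\psi$. So for $\xi=(\xi_4,\xi_5)\in\mathbb C^2$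
$$\rho(D\Phi(\xi))(\psi)=-\pi d\,\bigl(\mathrm{Res}_{x_0}\psi\;\xi_4+\mathrm{Res}_{y_0}\psi\;\xi_5\bigr). \tag{7}$$
A $\psi\in Q_5$ with both residues zero has at most three simple poles, so it is $0$. Thus the residue pair $(\mathrm{Res}_{x_0},\mathrm{Res}_{y_0})$ is an isomorphism $Q_5\to\mathbb C^2$, and $\rho\circ D\Phi:\mathbb C^2\to Q_5^*$ is a complex linear isomorphism. Put $\Pi=(\rho\circ D\Phi)^{-1}\rho:T_X\to\mathbb C^2$ and
$$\Theta(\xi)=\Pi\bigl(\mathrm{acc}\,(s\mapsto\Phi(p_0+s\xi))\bigr)=\Pi\bigl(D^2\Phi(\xi,\xi)+\Gamma(D\Phi\,\xi,D\Phi\,\xi)\bigr),$$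
a *real* homogeneous quadratic map $\mathbb C^2\to\mathbb C^2$. For a smooth curve $c$ with $c(0)=p_0$ we have $\mathrm{acc}(\Phi\circ c)=\mathrm{acc}\bigl(\Phi(p_0+s\,c'(0))\bigr)+D\Phi(c''(0))$, so
$$\Pi(\mathrm{acc}(\Phi\circ c))=\Theta(c'(0))+c''(0).$$

**Step 3: a constraint from each choice of four points.** We turn Lemma 9 into an equation for $\Theta$. For $i\in\{1,\dots,5\}$ let $\psi_i\in Q_5$ be the differential, unique up to scale, with simple poles exactly at the four points $b_k$, $k\le5$, $k\ne i$. Suppose $c$ is a smooth curve, $c(0)=p_0$, $c'(0)=\xi\ne0$, along which the four points other than the $i$-th of $(0,1,\infty,x,y)$ are carried back to their initial positions by Möbius maps $A_s$, smooth in $s$, $A_0=\mathrm{id}$. Put $b(s)=(0,1,\infty,c(s),b_6,\dots,b_m)$. By Lemma 8(c), $\Phi(c(s))=\Phi(A_sb(s))$. Lemma 9 applies to the curve $A_sb(s)$ with $I_0=\{k\le5,\ k\neq i\}$ and $\psi_i$; the points $b_6,\dots,b_m$ may move under $A_s$, which is allowed. Thus $\rho(D\Phi(\xi))(\psi_i)=0$ and $\rho(\mathrm{acc}(\Phi\circ c))(\psi_i)=0$.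

The vectors $\xi'\in\mathbb C^2$ with $\rho(D\Phi(\xi'))(\psi_i)=0$ form a complex line, since $\psi_i\ne0$ and $\rho\circ D\Phi$ is an isomorphism. This line contains $\xi$, so it is $\mathbb C\xi$. It also contains $\Pi(\mathrm{acc}(\Phi\circ c))$, because $\rho D\Phi\Pi=\rho$. Hence
$$\det\bigl(\xi,\ \Theta(\xi)+c''(0)\bigr)=0. \tag{8}$$

As a check by hand, $\psi_2=dz^2/(z(z-x_0)(z-y_0))$ has residues $\frac1{x_0(x_0-y_0)}$ and $\frac{-1}{y_0(x_0-y_0)}$ at $x_0,y_0$, and (7) vanishes exactly when $\xi_4/x_0=\xi_5/y_0$. So the line for $i=2$ is spanned by $(x_0,y_0)$, in agreement with the curve for $i=2$ below.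

**Step 4: five families of curves.** We list curves to put into (8), one family for each $i$, for all $\zeta\in\mathbb C^*$.

* $i=4$: $c(s)=(x_0+s\zeta,y_0)$, $A_s=\mathrm{id}$.
* $i=5$: $c(s)=(x_0,y_0+s\zeta)$, $A_s=\mathrm{id}$.
* $i=2$: $c(s)=(1+s\zeta)(x_0,y_0)$, $A_s(z)=z/(1+s\zeta)$, which fixes $0,\infty$.
* $i=1$: $c(s)=(1,1)+(1+s\zeta)(x_0-1,y_0-1)$, $A_s(z)=1+\frac{z-1}{1+s\zeta}$, which fixes $1,\infty$.
* $i=3$: $c(s)=\ell(x_0+s\zeta)$ with $\ell(t)=\Bigl(t,\frac t{(1-r)t+r}\Bigr)$ and $r=\frac{x_0(y_0-1)}{y_0(x_0-1)}$.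

In the last item $r\notin\{0,1,\infty\}$, because $x_0,y_0\notin\{0,1\}$ and $x_0\ne y_0$. Solving $\frac{x(y-1)}{y(x-1)}=r$ for $y$ gives $y=\frac x{(1-r)x+r}$, so $\ell$ parametrizes the curve on which the cross-ratio of $0,1,x,y$ is constant, and $(1-r)x_0+r=x_0/y_0\ne0$. $A_s$ is the Möbius map fixing $0,1$ and sending $x(s)$ to $x_0$; since the cross-ratio is constant, it sends $y(s)$ to $y_0$.

In each case $c'(0)=\zeta\xi_0$ and $c''(0)=\zeta^2\eta_0$, with $\eta_0=0$ for $i\neq3$, and $\xi_0=\ell'(x_0)$, $\eta_0=\ell''(x_0)$ for $i=3$.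

**Step 5: isolating the complex quadratic part.** The real map $\Theta$ has mixed terms, and we use the freedom in $\zeta$ to discard them. Decompose $\Theta=\Theta^{20}+\Theta^{11}+\Theta^{02}$ by type, so
$$\Theta(\zeta\xi_0)=\zeta^2\Theta^{20}(\xi_0)+|\zeta|^2\Theta^{11}(\xi_0)+\bar\zeta^2\Theta^{02}(\xi_0).$$
Insert this in (8) and divide by $\zeta$. The result holds for all $\zeta\ne0$, and $\zeta^2,|\zeta|^2,\bar\zeta^2$ are linearly independent functions, so the coefficient of $\zeta^2$ vanishes:
$$C(\xi_0)+\det(\xi_0,\eta_0)=0,\qquad C(\xi):=\det(\xi,\Theta^{20}(\xi)). \tag{9}$$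

**Step 6: a cubic with four zero lines.** We derive the contradiction. $C$ is a complex homogeneous cubic polynomial on $\mathbb C^2$. By (9) for $i=4,5,2,1$ it vanishes on the lines spanned by $(1,0)$, $(0,1)$, $(x_0,y_0)$, $(x_0-1,y_0-1)$. These are pairwise distinct because $x_0,y_0\notin\{0,1\}$ and $x_0\ne y_0$ (for the last two, $x_0(y_0-1)-y_0(x_0-1)=y_0-x_0$). A nonzero binary cubic vanishes on at most three lines, so $C\equiv0$. Then (9) for $i=3$, with $\ell'=(1,\ell_2')$ and $\ell''=(0,\ell_2'')$, gives
$$0=\det(\ell'(x_0),\ell''(x_0))=\frac{d^2}{dt^2}\Big|_{t=x_0}\frac t{(1-r)t+r}=\frac{-2r(1-r)}{((1-r)x_0+r)^3}\ne0,$$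
a contradiction. This proves Theorem 2. $\blacksquare$

Geometrically, the five ways of forgetting a point give five fibrations of the space of five points on the sphere: in the coordinates $(x,y)$, four pencils of lines and one pencil of conics (Bol's 5-web). The four lines force every straight direction to satisfy $\Theta^{20}(\xi)\parallel\xi$; the conic is not straight.

## 8. Schiffer variations at an arbitrary surface

For Theorem 3 we must work at a point $X$ with no symmetry. Instead of moving special points, we deform near an arbitrary point $p\in X$.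

**Exceptional types.** We first dispose of two types. If $(g,n)=(2,0)$, every $X$ is hyperelliptic, with $k=0$, $m=6$. If $(g,n)=(1,2)$ with punctures $p_1\ne p_2$, the involution $z\mapsto-z+p_1+p_2$ swaps $p_1,p_2$ and has four fixed points, none a puncture, so the quotient map has $k=1$, $m=5$. In both types Theorem 2 applies at every $X$. All other types with $3g-3+n\ge2$ satisfy $2g-2+n\ge3$, which we assume from now on. Suppose (P) holds on a neighborhood of $X$.

**Separation of 1-jets.** We need two independent functionals at each point. For $x\in\bar X$, $\deg(K^{-1}(-\mathfrak p+2x))=4-2g-n<0$, so by Serre duality $H^1(K^2(\mathfrak p-2x))=0$, and Riemann–Roch gives $h^0(K^2(\mathfrak p-2x))=N-2$. That is, sections of $K^2(\mathfrak p)$ separate $1$-jets at every $x\in\bar X$. In a coordinate $z$ let $\mathrm{ev}_p,\mathrm{ev}_p',\mathrm{ev}_p''\in Q(X)^*=T_X$ be $\varphi\mapsto\varphi_z(p),\varphi_z'(p),\varphi_z''(p)$, for $\varphi=\varphi_z\,dz^2$. They are holomorphic in $p\in X$, and $\mathrm{ev}_p,\mathrm{ev}_p'$ are linearly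 independent.

**Lemma 10 (gluing).** Let $\Delta\subset\bar X$ be a closed coordinate disc with at most one puncture $o$ in it (in its interior). Let $f,f':\Delta\to\mathbb C$ be qc embeddings, conformal near $\partial\Delta$, with $f'=\kappa\circ f$ near $\partial\Delta$ for a conformal embedding $\kappa$ of a neighborhood of $f(\Delta)$, and $f'(o)=\kappa(f(o))$ if $o$ exists. Then $\mu_f,\mu_{f'}$, extended by $0$, define the same point of ${\mathcal T}(S)$.

*Proof.* Replacing $f$ by $\kappa\circ f$ (same coefficient) we may take $\kappa=\mathrm{id}$. Then $f(\Delta)=f'(\Delta)$, both being bounded by the same Jordan curve. The map $H=f'^{-1}f$, extended by the identity, is conformal $X^{\mu_f}\to X^{\mu_{f'}}$, is the identity near $\partial\Delta$ and outside $\Delta$, and fixes $o$. To see that it is isotopic to the identity on $X$, move $o$ to the center by a homeomorphism of $\Delta$ onto the unit disc and use the Alexander isotopy $H_u(\zeta)=uH(\zeta/u)$ for $|\zeta|\le u$, $H_u(\zeta)=\zeta$ otherwise. It joins the identity to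 $H$ and fixes $o$ and $X\setminus\Delta$. $\square$

**Definition (Schiffer family).** Let $p\in X$, $z$ a coordinate near $p$ (we also write $p$ for $z(p)$), $R$ small, and $G:[0,\infty)\to[0,1]$ smooth with $G=0$ near $0$ and $G=1$ on $[R^2,\infty)$. For small $s\in\mathbb C$ let $Y_{p,z}(s)=[X^\mu]$ with $\mu$ the coefficient of $z+s\,G(|z-p|^2)/(z-p)$ on a disc around $p$ of radius slightly larger than $R$ and free of punctures.

The map is an embedding for small $s$ (the identity plus a map of small Lipschitz constant). By Lemma 10, for small $s$ the point $Y_{p,z}(s)$ depends only on the germ $z+s/(z-p)$ near the boundary of a disc around $p$: any qc embedding of a puncture-free disc $\Delta\ni p$ equal to $z+s/(z-p)$ near $\partial\Delta$ gives the same point. In particular $G$ and $R$ do not matter. For $p$ near $\{z=0\}$ we may use $z+s\,G(|z|^2)/(z-p)$ with $G=0$ on $[0,R^2/4]$, $|p|<R/4$; its coefficient is holomorphic in $(p,s)$ as an element of $L^\infty$. So $Y_{p,z}(s)$ is holomorphic in $(p,s)$ jointly.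

Since $\partial_{\bar z}\frac{G(|z-p|^2)}{z-p}=G'(|z-p|^2)$, the $s$-derivative at $0$ pairs with $\varphi$ to $\int\varphi_z\,G'(|z-p|^2)\,dA=\pi\varphi_z(p)$, by the mean value property and $dA=\frac12d\varrho\,d\theta$ with $\varrho=|z-p|^2$. That is, $Y_{p,z}'(0)=\pi\,\mathrm{ev}_p$.

*Example.* On $X=\mathbb{CP}^1\setminus\{b_1,\dots,b_n\}$ with all $b_k$ finite and the global coordinate $z$, the map $z+sG/(z-p)$ is a homeomorphism of $\mathbb{CP}^1$, so $Y_{p,z}(s)$ is the sphere with punctures $b_k+\frac s{b_k-p}$. As a check, moving $b_k$ with velocity $\frac1{b_k-p}$ pairs with $\varphi$ to $-\pi\sum_k\frac{\mathrm{Res}_{b_k}\varphi}{b_k-p}$, as in (7). The residues of $\frac{\varphi_z\,dz}{z-p}$ sum to $0$, with none at $\infty$, so this equals $\pi\varphi_z(p)$.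

**Definition ($(2,0)$-acceleration).** For a holomorphic $y:(\mathbb C,0)\to({\mathcal T}(S),X)$ put
$$A(y)=\frac1{2\pi}\int_0^{2\pi}e^{-2i\theta}\,\mathrm{acc}\,\bigl(s\mapsto y(e^{i\theta}s)\bigr)\,d\theta\in T_X .$$

In a holomorphic chart the acceleration in the integral is $e^{2i\theta}y''(0)+\Gamma(e^{i\theta}y'(0),e^{i\theta}y'(0))$. So
$$A(y)=y''(0)+\Gamma^{20}(y'(0),y'(0)),$$
with $\Gamma^{20}$ the complex bilinear part of $\Gamma$ at $X$. Three consequences: $A(y_p)$ is holomorphic in $p$ for holomorphic families $y_p$ with $y_p(0)=X$; $A(y(\lambda\,\cdot))=\lambda^2A(y)$; and if $y_1'(0)=y_2'(0)$ then $A(y_1)-A(y_2)=y_1''(0)-y_2''(0)$. Put $a_z(p)=A(Y_{p,z})$, which is holomorphic in $p$.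

**Lemma 11.** If $q\in Q(X)$ vanishes to order $\ge2$ at $p\in X$, then $\langle q,a_z(p)\rangle=\frac\pi2\,\mathrm{ev}''_p(q)$.

*Proof.* As in Lemma 9, we apply (4) with an arbitrary cutoff and then let its energy tend to $0$. We may assume $q\ne0$ and $z(p)=0$. Write $q=(cz^2+\cdots)dz^2$, $|q_z|\le C\varrho$ on $\varrho=|z|^2\le R^2$, and $\beta(s)=Y_{p,z}(e^{i\theta}s)$ for real $s$. Let $\mu_s$ be the coefficient of $z+e^{i\theta}s\,G/z$, where $G=G(\varrho)$. Since $\partial_{\bar z}(G/z)=G'$ and
$$\mathsf g:=\partial_z(G/z)=G'\,\frac{\bar z}z-\frac G{z^2},$$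
we have $\mu_s=\frac{e^{i\theta}sG'}{1+e^{i\theta}s\mathsf g}$, so $\dot\mu=e^{i\theta}G'$ and $\ddot\mu=-2e^{2i\theta}G'\mathsf g$.

First, $\langle q,\dot\mu\rangle=\pi e^{i\theta}q_z(0)=0$. Next, $\bar z/z=e^{-2i\arg z}$ and $1/z^2=e^{-2i\arg z}/\varrho$, so averaging over the argument picks out the $z^2$ term of $q$: the average of $q_z\mathsf g$ is $c(\varrho G'-G)$. With $\epsilon=\int\varrho\,G'^2d\varrho$ and $\int GG'd\varrho=\frac12$,
$$\int qG'\mathsf g=\pi c\Bigl(\int\varrho\,G'^2d\varrho-\int GG'd\varrho\Bigr)=\pi c\bigl(\epsilon-\tfrac12\bigr),\qquad\langle q,\ddot\mu\rangle=\pi e^{2i\theta}c\,(1-2\epsilon).$$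
Finally $\int|q||\dot\mu|^2\le\pi C\int\varrho\,G'^2d\varrho=\pi C\epsilon$. By (4),
$$\bigl|\langle q,\mathrm{acc}\,\beta\rangle-\pi e^{2i\theta}c\bigr|\le2\pi|c|\epsilon+4\pi C\epsilon .$$
In the variable $t=\log\varrho$ we have $\epsilon=\int(dG/dt)^2dt$, which is as small as we like for $G$ rising slowly from $0$ to $1$ on a long interval ending at $\log R^2$. The constant $C$ and, by Lemma 10, the curve $\beta$ do not depend on $G$ (germs at $s=0$ suffice). So $\langle q,\mathrm{acc}\,\beta\rangle=\pi e^{2i\theta}c$. Average against $e^{-2i\theta}$ and use $c=\frac12\mathrm{ev}''_p(q)$. $\square$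

By Lemma 11, $a_z(p)-\frac\pi2\mathrm{ev}''_p$ annihilates $\ker\mathrm{ev}_p\cap\ker\mathrm{ev}'_p$, so
$$a_z=\pi\bigl(\tfrac12\,\mathrm{ev}''+\alpha_z\,\mathrm{ev}'+\beta_z\,\mathrm{ev}\bigr) \tag{10}$$
with unique $\alpha_z,\beta_z$. They are holomorphic on the part of the coordinate patch lying in $X$, by Cramer's rule, because $a_z,\mathrm{ev},\mathrm{ev}',\mathrm{ev}''$ are holomorphic and $\mathrm{ev},\mathrm{ev}'$ are independent. So (P) has produced a function $\alpha_z$ in each coordinate. We compute how it changes with the coordinate and how it behaves at the punctures; the residue theorem will then exclude it.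

## 9. Coordinate changes, punctures, and the residue theorem

**Step 1: comparing $a_z$ and $a_w$.** Let $z,w$ be coordinates centered at $p\in X$, $w=h(z)=\lambda z+\kappa z^2+\cdots$, so $\lambda=w'$, $\kappa=w''/2$ at $p$. We normalize the germ $z+s/z$, written in the coordinate $w$, by post-composition, which by Lemma 10 does not change the point. In the $w$-coordinate it reads
$$h(z+s/z)=w+s\mathcal A+s^2\mathcal B+O(s^3),\qquad\mathcal A=\frac{h'(z)}z,\quad\mathcal B=\frac{h''(z)}{2z^2},$$
uniformly on an annulus around $p$. These are meromorphic near $p$ with a pole only at $p$. From $\frac1z=\frac\lambda w+O(1)$ we get $\mathcal A=\lambda^2w^{-1}+\mathcal A_+$ with $\mathcal A_+$ holomorphic, and $\mathcal B=\kappa\lambda^2w^{-2}+O(w^{-1})$. Post-compose with $k_s(w)=w-s\mathcal A_+(w)+s^2\mathcal C(w)$, $\mathcal C$ holomorphic, which is univalent on a slightly larger disc for small $s$. The result is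
$$w+\frac{s\lambda^2}w+s^2\bigl(\mathcal B-\mathcal A_+'\mathcal A+\mathcal C\bigr)+O(s^3).$$
Since $\mathcal A_+'\mathcal A$ has at most a simple pole, choosing $\mathcal C$ to cancel the holomorphic part of $\mathcal B-\mathcal A_+'\mathcal A$ makes this
$$\mathbb F^1_s=w+\frac{s\lambda^2}w+s^2\mathcal E+O(s^3),\qquad\mathcal E=\kappa\lambda^2w^{-2}+e_1w^{-1},$$
for some constant $e_1$. Let $\mathbb F^2_s=w+s\lambda^2/w$. With a smooth cutoff $G(|w|^2)$, $G=0$ for small $|w|$ and $G=1$ near the boundary of a disc $|w|\le r$, the maps $w+G\cdot(\mathbb F^i_s-w)$ are embeddings for small $s$ with coefficients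
$$\mu_i(s)=\frac{(\partial_{\bar w}G)(\mathbb F^i_s-w)}{1+\partial_w\bigl(G(\mathbb F^i_s-w)\bigr)},$$
holomorphic in $s$. The numerators differ by $s^2(\partial_{\bar w}G)\mathcal E+O(s^3)$; the denominators are $1+O(s)$ and differ by $O(s^2)$, while the numerators are $O(s)$. So $\mu_1-\mu_2=s^2(\partial_{\bar w}G)\mathcal E+O(s^3)$ in $L^\infty$. By Lemma 10 (with $\kappa$ there equal to $k_s\circ h$, respectively the identity) they represent $y_1(s)=Y_{p,z}(s)$ and $y_2(s)=Y_{p,w}(\lambda^2s)$. Since $\mu_i(s)=O(s)$ and $\mu\mapsto[X^\mu]$ is holomorphic, in a chart $y_1(s)-y_2(s)=s^2[(\partial_{\bar w}G)\mathcal E]+O(s^3)$. By Stokes,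
$$\bigl\langle\varphi,(\partial_{\bar w}G)\mathcal E\bigr\rangle=\int\partial_{\bar w}(G\varphi_w\mathcal E)\,dA=\frac1{2i}\oint\varphi_w\mathcal E\,dw=\pi\bigl(\kappa\lambda^2\varphi_w'(p)+e_1\varphi_w(p)\bigr).$$
Thus $y_1'(0)=y_2'(0)$, and $A(y_1)-A(y_2)=y_1''(0)-y_2''(0)=2[(\partial_{\bar w}G)\mathcal E]$. As $A(y_2)=\lambda^4a_w$,
$$a_z=\lambda^4a_w+2\pi\kappa\lambda^2\,\mathrm{ev}_w'+2\pi e_1\mathrm{ev}_w\equiv w'^4a_w+\pi w'^2w''\,\mathrm{ev}_w'\pmod{\mathrm{ev}_w}. \tag{11}$$

**Step 2: the transformation law of $\alpha$.** We insert (10) in (11). Differentiating $\varphi_z=\varphi_ww'^2$ gives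
$$\mathrm{ev}_z'\equiv w'^3\mathrm{ev}_w',\qquad\mathrm{ev}_z''\equiv w'^4\mathrm{ev}_w''+5w'^2w''\mathrm{ev}_w'\pmod{\mathrm{ev}_w}.$$
By (10) for $z$, $a_z/\pi\equiv\frac12w'^4\mathrm{ev}_w''+\bigl(\frac52w'^2w''+\alpha_zw'^3\bigr)\mathrm{ev}_w'$. By (11) and (10) for $w$, $a_z/\pi\equiv\frac12w'^4\mathrm{ev}_w''+\bigl(\alpha_ww'^4+w'^2w''\bigr)\mathrm{ev}_w'$. The terms $\mathrm{ev}_w''$ cancel, and $\mathrm{ev}_w,\mathrm{ev}_w'$ are independent, so $\frac52w'^2w''+\alpha_zw'^3=\alpha_ww'^4+w'^2w''$, i.e.
$$\alpha_w\,dw=\alpha_z\,dz+\tfrac32\,d\log w'. \tag{12}$$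
$Y_{p,z}$ depends on $z$ only through $z-z(p)$, so (12) holds at every point of the overlap of two coordinate patches in $X$.

**Step 3: a family that reaches the puncture.** We need the behavior of $\alpha_z$ at a puncture $o$. Let $z(o)=0$, with no other puncture in the patch. Let $G$ be a smooth cutoff such that $G(|z|^2)=0$ for $|z|\le R/2$ and $G(|z|^2)=1$ for $|z|\ge R$. For $|p|<R/4$ let ${\mathcal Y}(p,\sigma)=[X^\mu]$, $\mu$ the coefficient of
$$f_{p,\sigma}=z+\sigma\,G(|z|^2)\,\frac z{z-p}$$
on a disc $|z|\le R_1$, $R_1>R$. This is holomorphic in $(p,\sigma)$ near $(0,0)$, including $p=0$, and ${\mathcal Y}(p,0)=X$.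

For $p\ne0$ and small $s$ we claim $Y_{p,z}(s)={\mathcal Y}(p,s/p)$. Indeed $Y_{p,z}(s)$ is given by a map which, away from a small disc around $p$ not containing $0$, equals $z+\frac s{z-p}$. This formula defines, for small $s$, an embedding of the disc $|z|\le R_1$, with coefficient supported in the small disc. Adding the constant $s/p$ we get a map with the same coefficient, equal to
$$z+\frac s{z-p}+\frac sp=z+\frac sp\cdot\frac z{z-p}$$
away from $p$; in particular it fixes $0$. The map $f_{p,s/p}$ also fixes $0$ and agrees with it near $|z|=R_1$, so Lemma 10 with the puncture $o$ proves the claim. Hence $a_z(p)=p^{-2}A({\mathcal Y}(p,\cdot))$, and $z^2a_z$ extends holomorphically to $z=0$ with value $A({\mathcal Y}(0,\cdot))$.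

**Step 4: the value at $p=0$.** We identify ${\mathcal Y}(0,\cdot)$ with moving the puncture, where Lemma 9 applies. The map $f_{0,\sigma}-\sigma=z-\sigma(1-G)$ has the same coefficient as $f_{0,\sigma}$. It is the map $F^\chi_{b'}$ of Section 6, case (i), with $\chi=1-G(|z|^2)$ on $\Delta_o=\{|z|\le R_1\}$, where $b'$ is obtained from $b$ by moving the puncture $o$ to $-\sigma$. So by Lemma 8(b) the curve $s\mapsto{\mathcal Y}(0,e^{i\theta}s)$ is $\Phi$ of such a motion. Lemma 9, with $I_0$ the other punctures, followed by averaging over $\theta$, gives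
$$\langle q,A({\mathcal Y}(0,\cdot))\rangle=0\quad\text{for all }q\in Q(X)\text{ without pole at }o. \tag{13}$$

**Step 5: the residue of $\alpha_z\,dz$ at a puncture.** We combine (10) with (13). Let $e_j(\varphi)$ be the coefficient of $z^j$ in $\varphi_z$, and $E=z\,\mathrm{ev}=e_{-1}+e_0z+\cdots$, holomorphic at $0$. By the separation of $1$-jets at $x=o$, $E(0)=e_{-1}$ and $E'(0)=e_0$ are independent. From $\mathrm{ev}=\frac Ez$ we get $\mathrm{ev}'=\frac{E'}z-\frac E{z^2}$ and $\mathrm{ev}''=\frac{E''}z-\frac{2E'}{z^2}+\frac{2E}{z^3}$, so (10) becomes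
$$\frac{z^2a_z}\pi=\tfrac12zE''+(z\alpha_z-1)E'+\bigl(\tfrac1z-\alpha_z+z\beta_z\bigr)E .$$
The left side is holomorphic at $0$, and $E,E'$ are holomorphic and independent near $0$. By Cramer's rule $k(z)=z\alpha_z-1$ and the coefficient of $E$ are holomorphic at $0$. At $z=0$ we obtain $A({\mathcal Y}(0,\cdot))/\pi=k(0)e_0+(\text{const})\,e_{-1}$. Pair this with a $q$ with $e_{-1}(q)=0$, $e_0(q)\ne0$; by (13) the result is $0$, so $k(0)=0$. Thus $\alpha_z\,dz$ has a simple pole with residue $1$ at each puncture.

**Step 6: contradiction.** We assemble a global meromorphic form. Let $\omega=\omega_z\,dz\not\equiv0$ be a meromorphic $1$-form on $\bar X$. Since $\omega_z=\omega_ww'$, (12) shows that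
$$\eta=\alpha_z\,dz+\tfrac32\,d\log\omega_z$$
does not depend on the coordinate, so it is a globally well-defined meromorphic $1$-form on $\bar X$. Its residue is $\frac32\,\mathrm{ord}_x\,\omega$ at $x\in X$, and $1+\frac32\,\mathrm{ord}_o\,\omega$ at a puncture $o$. The degree of $\omega$ is $2g-2$, so the residue theorem gives
$$0=\tfrac32(2g-2)+n=3g-3+n=\dim_{\mathbb C}{\mathcal T}(S)\ge2,$$
a contradiction. This proves Theorem 3. $\blacksquare$
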